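# Entire curves of order less than two on manifolds without rational curves

## 1. Growth of entire curves, and the case decided by one-forms

Let $X$ be a compact complex manifold with a hermitian metric form $\omega$, and let $f:\mathbb C\to X$ be holomorphic (an *entire curve*). Its **order function** and its **order** are
$$T_f(r;\omega)=\int_1^r\frac{dt}{t}\int_{\{|z|<t\}}f^*\omega\quad(r>1),\qquad \rho_f=\limsup_{r\to\infty}\frac{\log T_f(r;\omega)}{\log r}.$$
Two metric forms on the compact manifold $X$ satisfy $C^{-1}\omega\le\omega'\le C\omega$ for some $C>0$, so $\rho_f$ does not depend on $\omega$. A **rational curve** in $X$ is the image of a non-constant holomorphic map $\mathbb P^1\to X$; we use the same words for singular projective varieties. We normalize $d^c=\frac{i}{4\pi}(\bar\partial-\partial)$, so $dd^c=\frac{i}{2\pi}\partial\bar\partial$.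

Two examples. A polynomial $\mathbb C\to\mathbb P^1$ of degree $\delta$ covers area at most $\delta$ (with $\mathbb P^1$ of area $1$), so $T_f(r)\le\delta\log r$ and a non-constant polynomial has order $0$. The projection $\mathbb C\to\mathbb C/\Gamma$ to an elliptic curve with its flat metric has $\int_{|z|<t}f^*\omega=c\,t^2$, so its order is $2$.

The following question is posed in Junjiro Noguchi and Jörg Winkelmann, "Order of Meromorphic Maps and Rationality of the Image Space", arXiv:1103.5822 (2011). *Let $f:\mathbb C\to X$ be a non-constant entire curve into a projective (or Kähler) manifold. If $\rho_f<2$, does $X$ contain a rational curve?* In words: does slow growth force a $\mathbb P^1$?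

We start with $\dim X=1$, where the answer is yes. The only tool is Jensen's formula.

**Lemma 1 (Jensen).** For a $C^2$ function $u$ on $\mathbb C$ put $m_u(r)=\frac1{2\pi}\int_0^{2\pi}u(re^{i\theta})\,d\theta$. Then
$$\int_1^r\frac{dt}{t}\int_{|z|<t}dd^cu=\tfrac12\big(m_u(r)-m_u(1)\big).$$

*Proof.* On $|z|=t$ we have $dz=iz\,d\theta$ and $d\bar z=-i\bar z\,d\theta$, so $d^cu=\frac1{4\pi}(zu_z+\bar zu_{\bar z})\,d\theta=\frac{t}{4\pi}\frac{\partial u}{\partial t}\,d\theta$. By Stokes the inner integral is $\frac t2m_u'(t)$. Divide by $t$ and integrate. $\square$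

Recall the Albanese map of a connected compact Kähler manifold: $\alpha:X\to\mathrm{Alb}(X)=\mathbb C^s/\Gamma$, where $s=\dim H^0(X,\Omega^1)$, given by integrating a basis of holomorphic one-forms from a base point. For a curve of genus $1$ it is an isomorphism.

**Proposition 2.** Let $X$ be a connected compact Kähler manifold and $f:\mathbb C\to X$ entire with $\rho_f<2$. Then the Albanese map of $X$ is constant on $f(\mathbb C)$. If $\dim X=1$ and $f$ is non-constant, then $X\cong\mathbb P^1$.

*Proof.* Let $h:\mathbb C\to\mathbb C^s$ be a lift of $\alpha\circ f$; it exists because $\mathbb C$ is simply connected. Let $\omega_0=dd^c\|w\|^2$ on the torus. By compactness $\alpha^*\omega_0\le C\omega$ for some $C>0$, hence by Lemma 1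
$$T_f(r;\omega)\ge\frac1C\int_1^r\frac{dt}{t}\int_{|z|<t}dd^c\|h\|^2=\frac1{2C}\,m_{\|h\|^2}(r)-O(1).$$
Write $h=\sum_kh_kz^k$ with $h_k\in\mathbb C^s$. Then $m_{\|h\|^2}(r)=\sum_k\|h_k\|^2r^{2k}$. If $h$ is non-constant, some $h_k\ne0$ with $k\ge1$, so this is at least $\|h_k\|^2r^2$ for $r\ge1$, and $\rho_f\ge2$. So $\rho_f<2$ forces $h$, hence $\alpha\circ f$, to be constant.

Now let $\dim X=1$ and $f$ non-constant. If the genus is at least $2$, the universal cover is the disc, and the lift of $f$ to the disc is constant by Liouville. If the genus is $1$, $\alpha$ is an isomorphism, so $f$ is constant. Both are excluded, so $X\cong\mathbb P^1$. $\square$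

What changes when $\dim X\ge2$? The proof used one-forms and nothing else. A curve of genus $0$ is the only curve without one-forms, but in higher dimension there are many manifolds without one-forms. So a candidate counterexample is a variety which looks like a torus as far as rational curves are concerned, but which has lost its one-forms.

## 2. Dividing a torus by a cyclic group divides the order

In an abelian variety $A$ the curve $z\mapsto zv$ has order $2$. In $A/\{\pm1\}$ the points $zv$ and $-zv$ agree, so the curve factors through $z\mapsto z^2$, and this halves the order.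

**Lemma 3.** Let $p$ be a prime, $A$ an abelian variety, $\sigma$ a group automorphism of $A$ of order $p$, $Z=A/\langle\sigma\rangle$ with quotient map $q$, and $Z\subset\mathbb P^N$ a projective embedding. Suppose $0\ne v\in T_0A$ satisfies $\sigma v=\zeta v$ with $\zeta$ a primitive $p$-th root of unity. Then there is a non-constant holomorphic $f:\mathbb C\to Z$ with $g(z):=q(zv)=f(z^p)$. For the Fubini–Study form $\omega$ on $\mathbb P^N$,
$$T_f(r;\omega)=c\,r^{2/p}+O(1),\qquad c>0.$$
In particular, if $Z\subset X\subset\mathbb P^N$ with $X$ a compact manifold, then, as a curve in $X$, $f$ has order $2/p$ and $z\mapsto f(z^k)$ has order $2k/p$ for every $k\ge1$.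

*Proof.* Put $\tilde g(z)=zv\bmod\Lambda$, so $g=q\circ\tilde g$. Then $g(\zeta z)=q(\sigma\tilde g(z))=g(z)$, so $g(z)=f(z^p)$ for a map $f$. Away from $0$ it is holomorphic because $z^p$ has local inverses. Near $0$ the affine coordinates of $g$ are power series in $z$ invariant under $z\mapsto\zeta z$, that is, power series in $z^p$. Since $q$ is finite, $g$ is non-constant.

*Comparing $f$ and $g$.* As $z\mapsto z^p$ has degree $p$, $\int_{|z|<t}g^*\omega=p\int_{|w|<t^p}f^*\omega$. The substitution $u=t^p$, $du/u=p\,dt/t$, gives $T_g(r)=T_f(r^p)$. In the same way $T_{f(z^k)}(r)=T_f(r^k)$.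

*The growth of $g$.* The form $q^*\omega$ on $A$ is smooth, closed, real of type $(1,1)$ and semipositive. It is positive on a dense open set, because $q:A\to\mathbb P^N$ is an immersion where $\langle\sigma\rangle$ acts freely. Let $\omega_0$ be its average over all translations of $A$. It has constant coefficients and is positive definite: on a constant vector $w\neq0$ it is the average of a function that is $\ge0$ and is $>0$ on a dense open set. Translations are homotopic to the identity, so $\omega_0$ is cohomologous to $q^*\omega$, and by the $\partial\bar\partial$-lemma $q^*\omega=\omega_0+dd^c\psi$ with $\psi$ smooth on $A$. Now $\tilde g^*\omega_0$ is a positive constant times the area form, and contributes $c(r^2-1)$ with $c>0$. By Lemma 1 the term $dd^c(\psi\circ\tilde g)$ contributes $\frac12(m_{\psi\circ\tilde g}(r)-m_{\psi\circ\tilde g}(1))=O(1)$, because $\psi$ is bounded. So $T_g(r)=cr^2+O(1)$ and $T_f(r)=T_g(r^{1/p})=cr^{2/p}+O(1)$. Since $\omega|_X$ is a metric form on $X$, the orders are as stated. $\square$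

The smallest instance is $A=E$ an elliptic curve, $\sigma=-1$, $q=\wp:E\to\mathbb P^1$. The function $\wp$ is even, $\wp(z)=f(z^2)$, and $f$ has order $1$. Here $Z$ itself is $\mathbb P^1$.

So we want $A$ of higher dimension. The sensible first attempt is to take $Z=A/\{\pm1\}$ and resolve its singularities. It stops at two exact points.

*Rational curves inside $Z$.* If $A=E\times A'$, then $(E\times0)/\pm1\cong\mathbb P^1$ lies in $Z$. If $A$ is the Jacobian of a curve $C$ of genus $2$ with hyperelliptic involution $\iota$ and $w$ is a Weierstrass point, embed $C$ by $x\mapsto x-w$. Since $x+\iota x\sim2w$, we have $\iota x-w=-(x-w)$, so $-1$ acts on $C\subset A$ as $\iota$, and $C/\iota=\mathbb P^1$ maps non-constantly to $Z$. So $A$ has to be chosen well, and dimension $2$ is dangerous.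

*Rational curves from the resolution.* For $n=\dim A\ge2$ blow up the fixed points of $-1$. Since $-1$ acts on each tangent space as a scalar, it acts trivially on the exceptional divisors $\mathbb P^{n-1}$. The quotient of the blow-up is smooth, but it contains these $\mathbb P^{n-1}$, hence lines.

The first difficulty is met by taking $A$ generic of dimension at least $3$ (Sections 5–7). For the second one we do not modify $Z$ at all: we put $Z$, singularities included, *inside* a larger smooth manifold that has no rational curves outside $Z$ (Section 4).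

## 3. What will be proved

The answer to the question is no, for projective and for compact Kähler manifolds.

**Theorem 4.** There is a smooth projective $X$ with $\dim X=6$, without rational curves, and a non-constant holomorphic $f:\mathbb C\to X$ with $\rho_f=1$. If $B$ is a non-projective complex torus, then $X\times B$ is a compact Kähler, non-projective manifold with the same two properties.

**Theorem 5.** For every prime $p$ there is a smooth projective manifold without rational curves which carries, for each integer $k\ge1$, an entire curve of order exactly $2k/p$. So the orders of such curves are dense in $(0,2)$.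

In particular no hypothesis $\rho_f<\varepsilon$ with $\varepsilon>0$ forces a rational curve: take $p>2/\varepsilon$ and $k=1$. Whether order $0$ can occur is not settled here.

**Theorem 6.** Let $Z$ be a projective variety. Let $n_j$ be the dimension of $\{z\in Z:\dim T_zZ=j\}$ ($T_zZ$ the Zariski tangent space) whenever this set is nonempty, and let $M\ge1$ satisfy $M\ge j+n_j$ for all such $j$. Then $Z$ embeds in a smooth connected projective $X$ with $\dim X=M$ such that every rational curve of $X$ lies in $Z$.

For example, a nodal plane cubic has $n_1=1$ (smooth points) and $n_2=0$ (the node), so $M=2$ is allowed.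

Both halves of the proof are about the general member of a family, and both need the following remark. "Measure zero" always means Lebesgue measure zero in charts. Write $F_k$ for the space of binary forms of degree $k$, so $\dim F_k=k+1$.

**Lemma 7.** Let $U$ be a complex manifold with countable base, $\mathcal K\subset\mathbb P^N\times U$ closed analytic with fibers $K_\tau$, and $Z\subset\mathbb P^N$ closed algebraic, possibly empty. Let $E$ be the set of $\tau$ for which there is a non-constant holomorphic $\varphi:\mathbb P^1\to K_\tau$ with $\varphi(\mathbb P^1)\not\subset Z$. Then either $E$ has measure zero, or there are a nonempty open $U'\subset U$ and a holomorphic $F:\mathbb P^1\times U'\to\mathbb P^N$ such that for all $\tau\in U'$ the map $F_\tau=F(\cdot,\tau)$ is non-constant with image contained in $K_\tau$ and not contained in $Z$.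

*Proof.* The morphisms $\mathbb P^1\to\mathbb P^N$ of degree $\delta\ge1$ with image not in $Z$ form a manifold $R_\delta$ with countable base, Zariski open in $\mathbb P(F_\delta^{N+1})$. The set $I_\delta=\{(\varphi,\tau)\in R_\delta\times U:\varphi(x)\in K_\tau\ \forall x\in\mathbb P^1\}$ is an intersection of closed analytic sets, hence closed analytic. Its regular locus is a manifold, and its singular locus is analytic of smaller dimension; repeating, we write $\bigcup_\delta I_\delta$ as a countable union of locally closed complex manifolds $T_i$ with countable base. Then $E=\bigcup_i\mathrm{pr}_U(T_i)$. If no $T_i\to U$ is submersive at any point, all points are critical, and $E$ has measure zero by Sard. Otherwise some $T_i\to U$ has a local holomorphic section $\tau\mapsto(\varphi_\tau,\tau)$ through a point of submersivity, and $F(x,\tau)=\varphi_\tau(x)$ is as required. $\square$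

So rational curves either are absent for almost every parameter, or move holomorphically over an open set of parameters. In both halves we refute the second alternative.

## 4. A smooth complete intersection around $Z$

This section proves Theorem 6. We take $X$ to be a general complete intersection of large degree among those containing $Z$. A quick way to exclude rational curves would be to pull back one-forms of $X$, as $H^0(\mathbb P^1,\Omega^1)=0$; but a smooth complete intersection of dimension at least $2$ has $H^1=0$ by the Lefschetz hyperplane theorem, so it has no one-forms. What helps is the whole family $\mathcal X\to S$ of complete intersections, with $m=\dim S$. If rational curves move with the parameter, we get a map $\mathbb P^1\times S'\to\mathcal X$ and can pull back $(m+1)$-forms of $\mathcal X$ restricted to one fiber. These are plentiful, and they suffice off $Z$, which is all we need.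

**Set-up.** Embed $Z$ in $\mathbb P=\mathbb P^N$ with $N>M$, and put $k=N-M\ge1$. Choose $a\ge1$ and $g_1,\dots,g_r\in H^0(\mathcal I_Z(a))$ generating $\mathcal I_Z(a)$, and $d\ge a+1$ with
$$kd-N-1\ge a(M-1).\tag{1}$$
Let $S_0$ be the vector space of $k\times r$ matrices $B=(c_{ij})$ with entries $c_{ij}\in H^0(\mathbb P,\mathcal O(d-a))$. Put $F_i=F_i^B=\sum_jc_{ij}g_j$, of degree $d$, and $X_B=\{F_1=\dots=F_k=0\}\supset Z$.

**Step 1: for general $B$, $X_B$ is smooth.** The purpose is to see where the hypothesis $M\ge j+n_j$ comes from. Let $\mathcal B\subset\mathbb P\times S_0$ be the closed set of $(x,B)$ with all $F_i(x)=0$ and $d_xF_1,\dots,d_xF_k$ linearly dependent. We bound $\dim\mathcal B$ by looking at fibers over $x$.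

Let $x\notin Z$. Some $g_j(x)\ne0$, and since $d-a\ge1$ the form $c_{ij}$ has an arbitrary $1$-jet at $x$. So $B\mapsto$ ($1$-jets of $F_1,\dots,F_k$ at $x$) is surjective. The conditions $F_i(x)=0$ have codimension $k$, and dependency of $k$ vectors in an $N$-dimensional space has codimension $N-k+1$. The fiber of $\mathcal B$ over $x$ has codimension $N+1>N$ in $S_0$.

Let $x\in Z$ with $\dim T_xZ=j$. Now $F_i(x)=0$ automatically, and $d_xF_i=\sum_jc_{ij}(x)\,d_xg_j$ with the numbers $c_{ij}(x)$ arbitrary. The $d_xg_j$ span the annihilator of $T_xZ$, of dimension $N-j$, and $N-j\ge k$ because $M\ge j$. So dependency has codimension $(N-j)-k+1=M-j+1>n_j$.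

The locus $\{\dim T_xZ=j\}$ has dimension $n_j$, so in all cases $\dim\mathcal B<\dim S_0$. Hence the image of $\mathcal B$ in $S_0$ lies in a proper Zariski closed set, and there is a nonempty Zariski open $S\subset S_0$ such that for $B\in S$ the differentials are independent along $X_B$. For such $B$, $X_B$ is a smooth complete intersection of dimension $M\ge1$, hence connected.

Let $\mathcal X=\{(x,B)\in\mathbb P\times S:x\in X_B\}$ and $m=\dim S$. Since the $x$-differentials of the equations are independent, $\mathcal X$ is smooth of dimension $M+m$ and submersive over $S$. Fix $b=(c_{ij})\in S$. The normal bundle of $X_b$ in $\mathcal X$ is trivial, so by adjunction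
$$K_{\mathcal X}|_{X_b}\cong K_{X_b}\cong\mathcal O(kd-N-1).\tag{2}$$

**Step 2: $T_{\mathcal X}|_{X_b}\otimes\mathcal O(a)$ is generated by global sections at every $x\in X_b\setminus Z$.** The purpose is to write down enough vector fields along $X_b$. By the Euler sequence, $T_{\mathcal X}|_{X_b}$ is the quotient, by the Euler section $(x,0)$, of the kernel of
$$\mathcal O(1)^{N+1}\oplus(S_0\otimes\mathcal O)\to\mathcal O(d)^k,\qquad(u,B')\mapsto\Big(\sum_lu_l\,\partial_lF_i+\sum_jc'_{ij}(x)g_j(x)\Big)_i\quad\text{on }X_b.$$
(The Euler section is in the kernel since $\sum_lx_l\partial_lF_i=dF_i=0$ on $X_b$.) So we obtain a section of $T_{\mathcal X}|_{X_b}(t)$ from forms $u_l$ of degree $t+1$ in $x$ and a matrix with entries $c'_{ij}(x;y)$ of degree $t$ in $x$ and $d-a$ in $y$, whenever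
$$\sum_lu_l\,\partial_lF_i+\sum_jc'_{ij}(x;x)g_j(x)=0\ \text{ on }X_b\quad\text{for all }i.\tag{3}$$
Its value at $x$ is the vector $u(x)$ together with the matrix $c'_{ij}(x;\cdot)\in S_0$.

*Vertical fields.* Take $u=0$ and let only row $i$ be nonzero; let $\epsilon_1,\dots,\epsilon_r$ be the standard basis of that row. There are two types:

1. $P(y)\big(\ell(x)\ell'(y)-\ell'(x)\ell(y)\big)\epsilon_j$ with $\deg P=d-a-1$ and $\ell,\ell'$ linear; here $t=1$.
2. $R(y)\big(g_s(x)\epsilon_j-g_j(x)\epsilon_s\big)$ with $\deg R=d-a$; here $t=a$.

On $y=x$ type 1 vanishes, and type 2 gives $R(g_sg_j-g_jg_s)=0$ in (3). So both are admissible. Let $x\notin Z$. Type 1 spans all rows whose entries vanish at $x$: such entries are sums of products $P\lambda$ with $\lambda$ linear and $\lambda(x)=0$, and we take $\ell'=\lambda$, $\ell(x)=1$. The values at $y=x$ of the rows of type 2 span $\{\gamma\in\mathbb C^r:\sum_j\gamma_jg_j(x)=0\}$, because $g(x)\ne0$. Given a row with $\sum_jc'_{ij}(x)g_j(x)=0$, subtract rows of type 2 until it vanishes at $x$, then use type 1. So the two types span $\{B':\sum_jc'_{ij}(x)g_j(x)=0\ \forall i\}$,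 which is the kernel of $T_{\mathcal X,(x,b)}\to T_x\mathbb P$.

*Horizontal fields.* For $0\le l\le N$ and $1\le s\le r$ take $u=g_s\,\partial_l$ (so $t=a-1$) and $c'_{ij}(x;y)$ of bidegree $(a-1,d-a)$ with
$$c'_{ij}(x;x)=-g_s\,\partial_lc_{ij}-\delta_{js}\sum_\nu c_{i\nu}\,\partial_lg_\nu.$$
The right side has degree $d-1$, and $H^0(\mathcal O(a-1))\otimes H^0(\mathcal O(d-a))\to H^0(\mathcal O(d-1))$ is onto, so $c'_{ij}$ exists. Condition (3) holds:
$$g_s\sum_j(\partial_lc_{ij}\,g_j+c_{ij}\,\partial_lg_j)-g_s\sum_j\partial_lc_{ij}\,g_j-g_s\sum_\nu c_{i\nu}\,\partial_lg_\nu=0.$$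
At $x\notin Z$ some $g_s(x)\ne0$, so the images of these fields span $T_x\mathbb P$.

Together, the fields span $T_{\mathcal X,(x,b)}$. All twists $t$ are at most $a$; multiplying by forms of degree $a-t$ not vanishing at $x$ gives sections of the twist by $\mathcal O(a)$.

**Step 3: enough $(m+1)$-forms.** By Step 2, $\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes\mathcal O(a(M-1))$ is globally generated on $X_b\setminus Z$, and by (1) so is the twist by $\mathcal O(kd-N-1)$. Since $\dim\mathcal X=M+m$, contraction and (2) give
$$\Omega^{m+1}_{\mathcal X}|_{X_b}\cong\textstyle\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes K_{\mathcal X}|_{X_b}\cong\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes\mathcal O(kd-N-1).\tag{4}$$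
So $\Omega^{m+1}_{\mathcal X}|_{X_b}$ is generated by global sections on $X_b\setminus Z$.

**Step 4: no moving rational curves.** Suppose the set of $B\in S$ for which $X_B$ has a rational curve not inside $Z$ is not of measure zero. By Lemma 7, applied to $\mathcal X\subset\mathbb P\times S$, there are an open ball $S'\subset S$ and a holomorphic $F:\mathbb P^1\times S'\to\mathcal X$ over $S'$ with all $F_b$ non-constant and $F_b(\mathbb P^1)\not\subset Z$. Fix $b\in S'$ and $x\in\mathbb P^1$ with $F_b(x)\notin Z$ and $dF_b(x)\ne0$. As $F$ is a map over $S'$, a vector killed by $dF$ at $(x,b)$ is tangent to $\mathbb P^1\times\{b\}$, hence zero. So $dF$ is injective at $(x,b)$, and dually $F^*:\Omega^{m+1}_{\mathcal X}\to K_{\mathbb P^1\times S'}$ is onto on fibers at $(x,b)$. By Step 3 some global section of $\Omega^{m+1}_{\mathcal X}|_{X_b}$ pulls back to a section of $K_{\mathbb P^1\times S'}|_{\mathbb P^1\times\{b\}}\cong K_{\mathbb P^1}$ that is nonzero at $x$. This contradicts $H^0(\mathbb P^1,K_{\mathbb P^1})=0$. So for almost every $B\in S$ all rational curves of $X_B$ lie in $Z$; take $X=X_B$. $\square$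

## 5. Abelian varieties with an automorphism of prime order

We now need abelian varieties to which Lemma 3 applies and whose quotient contains no rational curve. Let $p$ be a prime, $G=\mathbb Z/p$, $K=\mathbb Q(\zeta_p)$; for $p=2$ this means $K=\mathbb Q$, $\zeta_2=-1$.

**The data.** $H$ is a $K$-vector space, $H_{\mathbb Z}\subset H$ a lattice stable under $\mathbb Z[\zeta_p]$, and $Q$ a nondegenerate alternating form on $H$, integral on $H_{\mathbb Z}$ and $\zeta_p$-invariant. $\mathfrak D$ is a manifold parametrizing $\zeta_p$-stable, $Q$-isotropic subspaces $V\subset H_{\mathbb C}$ of half dimension with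
$$iQ(v,\bar v)>0\quad\text{for }0\ne v\in V.\tag{5}$$
Since $V$ has half dimension it is maximal isotropic: $V^\perp=V$. For $\xi\in T_V\mathfrak D$ and $v,v'\in V$ put
$$B_\xi(v,v')=Q(\nabla_\xi\tilde v,v'),\tag{6}$$
where $\tilde v$ is a local holomorphic section of the tautological bundle extending $v$, and $\nabla$ is the trivial connection on $H_{\mathbb C}$. Two extensions differ by a section vanishing at the point $V$, whose derivative lies in $V$; as $V$ is isotropic, (6) is well defined. Differentiating $Q(\tilde v,\tilde v')=0$ gives $B_\xi(v,v')=-Q(v,\nabla_\xi\tilde v')=B_\xi(v',v)$, so $B_\xi$ is symmetric. It measures how $V$ moves in the direction $\xi$.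

**Case I: $p=2$, $n\ge3$.** $H=\mathbb Q^{2n}$, $H_{\mathbb Z}=\mathbb Z^{2n}$, $Q$ is the standard symplectic form with $Q(e_j,f_j)=1$, and $\mathfrak D$ is the set of all Lagrangian $V$ satisfying (5). It is open in the Lagrangian Grassmannian, and it contains the span of the $e_j+if_j$, since $iQ(e_j+if_j,e_j-if_j)=2$. *The $B_\xi$ are all symmetric bilinear forms on $V$*: the space $\bar V$ is also Lagrangian, and by (5) $V\cap\bar V=0$ (see below), so $Q$ pairs $\bar V$ and $V$ perfectly. For linear $s:V\to\bar V$ the graph $\{v+\epsilon s(v)\}$ is isotropic for all small $\epsilon$ exactly when $Q(sv,v')$ is symmetric, and its derivative at $\epsilon=0$ has $B(v,v')=Q(sv,v')$.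

For orientation, put $n=1$: $V$ is spanned by $e+cf$ with $iQ(e+cf,e+\bar cf)=2\,\mathrm{Im}\,c>0$, so $\mathfrak D$ is the upper half plane, and the variety constructed below is $\mathbb C/(\mathbb Z+c\mathbb Z)$.

**Case II: $p$ odd.** $H=K^6$, $H_{\mathbb Z}=\mathbb Z[\zeta_p]^6$,
$$h(x,y)=\sum_{i\le3}x_i\bar y_i-\sum_{i\ge4}x_i\bar y_i,\qquad\beta=\zeta_p-\zeta_p^{-1}=-\bar\beta\ne0,\qquad Q(x,y)=\mathrm{Tr}_{K/\mathbb Q}(\beta\,h(x,y)).$$
Since the trace is invariant under conjugation, $Q(y,x)=\mathrm{Tr}(\beta\overline{h(x,y)})=\mathrm{Tr}(\bar\beta h(x,y))=-Q(x,y)$. The form is nondegenerate, $\zeta_p$-invariant, and integral on $H_{\mathbb Z}$. We have $H_{\mathbb C}=\bigoplus_\chi H_\chi$ over the $p-1$ embeddings $\chi:K\to\mathbb C$, with $H_\chi=H\otimes_{K,\chi}\mathbb C\cong\mathbb C^6$ and $\overline{H_\chi}=H_{\bar\chi}$; no $\chi$ is real. In these coordinates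
$$Q(x,y)=\sum_\chi\chi(\beta)\sum_i\varepsilon_i\,x_{\chi,i}\,y_{\bar\chi,i},\qquad\varepsilon=(1,1,1,-1,-1,-1).$$
So $Q$ pairs $H_\chi$ perfectly with $H_{\bar\chi}$ and vanishes on $H_\chi\times H_\psi$ for $\psi\ne\bar\chi$. On $H_\chi$ the form $iQ(v,\bar v)$ is the nonzero real number $i\chi(\beta)$ times the standard form of signature $(3,3)$, and distinct $H_\chi$ are orthogonal for $iQ(\cdot,\bar\cdot)$.

Let $\Phi$ contain one embedding from each conjugate pair. For $\chi\in\Phi$ choose a $3$-dimensional $V_\chi\subset H_\chi$ on which $iQ(v,\bar v)$ is positive definite, and put $V_{\bar\chi}=\mathrm{Ann}_Q(V_\chi)\subset H_{\bar\chi}$, of dimension $3$. A vector $w\in H_{\bar\chi}$ lies in $V_{\bar\chi}$ exactly when $\bar w\in H_\chi$ is orthogonal to $V_\chi$ for $iQ(\cdot,\bar\cdot)$. So $\overline{V_{\bar\chi}}$ is the orthogonal complement of $V_\chi$ in $H_\chi$, where the form is negative definite. As $iQ(w,\bar w)=-iQ(\bar w,w)$, the form is positive definite on $V_{\bar\chi}$. Put $V=\bigoplus_\chi V_\chi$. It is isotropic, $\zeta_p$-stable, of half dimension, and satisfies (5). So $\mathfrak D$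 is a nonempty open subset of $\prod_{\chi\in\Phi}\mathrm{Gr}(3,H_\chi)$. The tangent space of $\mathrm{Gr}(3,H_\chi)$ is $\mathrm{Hom}(V_\chi,H_\chi/V_\chi)$, and $H_\chi/V_\chi\cong V_{\bar\chi}^*$ via $Q$. Hence *the restrictions of the $B_\xi$ to $V_\chi\times V_{\bar\chi}$ are all bilinear forms on $V_\chi\times V_{\bar\chi}$*, for $\chi\in\Phi$ and, by symmetry of $B_\xi$, for $\chi\notin\Phi$. For $p=3$, for instance, $\dim V=6$ and $\mathfrak D$ is open in $\mathrm{Gr}(3,6)$, of dimension $9$.

**The abelian varieties $A_V$.** By (5), $iQ(w,\bar w)$ is positive on $V\setminus0$, and it is negative on $\bar V\setminus0$ because $iQ(\bar v,v)=-iQ(v,\bar v)$. So $V\cap\bar V=0$ and $H_{\mathbb C}=V\oplus\bar V$. Let $\Lambda=\mathrm{Hom}(H_{\mathbb Z},\mathbb Z)$, mapped to $V^*$ by restricting $\lambda_{\mathbb C}$ to $V$. A real functional vanishing on $V$ vanishes on $\bar V$, hence is $0$; so $\Lambda_{\mathbb R}\to V^*$ is injective, and by dimensions bijective, and $\Lambda$ is a lattice in $V^*$. Put $A_V=V^*/\Lambda$. Then $H^1(A_V,\mathbb Z)=H_{\mathbb Z}$, and $H^{1,0}=V$: the linear form $v$ on $V^*$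 has period $\lambda_{\mathbb C}(v)$ over $\lambda$.

*Polarization.* Let $J:H\to\Lambda_{\mathbb Q}$, $Ju=Q(u,\cdot)$, and $E(Ju,Ju')=Q(u,u')$. The space $T^{0,1}=\ker(\Lambda_{\mathbb C}\to V^*)$ is $J(V)$, because $V^\perp=V$; so $T^{1,0}=J(\bar V)$. Hence $E$ vanishes on $T^{0,1}\times T^{0,1}$ and $T^{1,0}\times T^{1,0}$, that is, $E$ has type $(1,1)$. For $t=J\bar v$ we get $iE(t,\bar t)=iQ(\bar v,v)=-iQ(v,\bar v)$, which is definite. A nonzero integral multiple of $E$ of suitable sign, the same for all $V$, is a polarization.

*The action of $G$.* The $A_V$ form a holomorphic family $\mathcal A\to\mathfrak D$, the quotient of the dual of the tautological bundle by the constant lattice $\Lambda$. The transpose of $\zeta_p$ induces an automorphism $\sigma$ of $\mathcal A$ over $\mathfrak D$, with $\sigma^*=\zeta_p$ on $H$; it generates an action of $G$. On $T_0A_V=V^*$ its eigenvalues are primitive $p$-th roots of unity, so Lemma 3 applies. As $\sigma-1$ is invertible on $\Lambda_{\mathbb Q}$, $\mathrm{Fix}(\sigma)=(\sigma-1)^{-1}\Lambda/\Lambda$ is finite in each $A_V$; in the family it is a disjoint union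 of holomorphic sections of $\mathcal A\to\mathfrak D$. As $p$ is prime, $G$ acts freely off $\mathrm{Fix}(\sigma)$. Write $q$ for the quotient map by $G$.

**Lemma 8.** For $V$ outside a measure zero subset of $\mathfrak D$, every $\mu\in\mathrm{End}_K(H)$ with $\mu(V)\subset V$ is multiplication by an element of $K$.

*Proof.* There are countably many $\mu$, and for each of them $\{V:\mu V\subset V\}$ is closed analytic in $\mathfrak D$; if it contains no nonempty open set, it has measure zero. So suppose $\mu V\subset V$ on a nonempty open set. In Case I, the Lagrangian Grassmannian being irreducible, $\mu$ preserves all Lagrangians. The Lagrangians containing a given $u\ne0$ intersect in $\mathbb Cu$, because Lagrangians of $u^\perp/\mathbb Cu$ have intersection $0$. So $\mu$ preserves all lines, is scalar, and lies in $\mathbb Q=K$. In Case II, $\mu$ acts on $H_\chi\cong\mathbb C^6$ by the matrix $\chi(\mu)$. For $\chi\in\Phi$ it preserves an open set of $3$-spaces, hence all $3$-spaces, hence all their intersections, in particular all lines. So $\chi(\mu)$ is scalar, and $\mu\in K$. $\square$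

**Lemma 9.** Every $\tau_0\in\mathfrak D$ has a neighborhood $U$ over which $\mathcal A_U/G$ has a closed embedding over $U$ into some $\mathbb P^N\times U$.

*Proof.* The plan is to embed $\mathcal A_U$ into $\mathbb P^m\times U$ so that $G$ acts on $\mathbb P^m$ by a fixed diagonal matrix, and then to divide by $G$. Let $U$ be a small ball around $\tau_0$ and $\pi:\mathcal A_U\to U$.

*A line bundle.* The polarization is a constant class in $H^2(\mathcal A_U,\mathbb Z)$. Since $U$ is Stein, $H^2(\mathcal A_U,\mathcal O)=H^0(U,R^2\pi_*\mathcal O)$, and $R^2\pi_*\mathcal O$ is locally free with fibers $H^2(A_\tau,\mathcal O)$. The image of our class is a section of this bundle which vanishes at every point, because the class has type $(1,1)$ on every fiber; so the image is $0$. By the exponential sequence the class is $c_1(L_0)$ for a line bundle $L_0$ on $\mathcal A_U$, ample on all fibers. Put $L=\bigotimes_{j=0}^{p-1}(\sigma^j)^*L_0$. It is ample on fibers, and permuting the factors identifies $\sigma^*L$ with $L$. So $\sigma^*$ acts on sections of powers of $L$, with $(\sigma^*)^p=1$.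

*Eigensections.* As $K_{A_\tau}$ is trivial, $H^i(A_\tau,L^3)=0$ for $i>0$ by Kodaira vanishing. By base change $\pi_*L^3$ is a vector bundle with fibers $H^0(A_\tau,L^3)$. The linear action of $\sigma^*$ splits it into eigenbundles; shrinking $U$, we choose a frame $s_0,\dots,s_m$ with $\sigma^*s_i=\zeta_p^{c_i}s_i$. By the theorem of Lefschetz $L^3$ is very ample on every $A_\tau$. So
$$\Theta:\mathcal A_U\to\mathbb P^m\times U,\qquad\Theta(a)=\big([s_0(a):\dots:s_m(a)],\pi(a)\big)$$
is a closed embedding on every fiber. It is a map over $U$, hence injective and an immersion, and it is proper; so it is a closed embedding. With $D=\mathrm{diag}(\zeta_p^{c_i})$ acting on the first factor, $\Theta\circ\sigma=D\circ\Theta$.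

*Dividing by $G$.* The quotient $\mathbb P^m/\langle D\rangle$ of a projective variety by a finite group is projective; embed it in some $\mathbb P^N$. We get $\bar\Theta:\mathcal A_U/G\to(\mathbb P^m/\langle D\rangle)\times U\subset\mathbb P^N\times U$. It is proper. It is injective: if $\Theta(a')=D^j\Theta(a)=\Theta(\sigma^ja)$, then $a'=\sigma^ja$. Local functions on a quotient are invariant local functions. An invariant function near a $G$-orbit in $\mathcal A_U$ extends, via $\Theta$, to a function on a $D$-stable neighborhood of the image of the orbit in $\mathbb P^m\times U$; averaging over the group makes the extension invariant and does not change its restriction. So $\bar\Theta$ is surjective on local rings. A proper injective holomorphic map with this property is a closed embedding. $\square$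

## 6. Rational curves on $A_V/G$ produce cyclic covers of the line

**Proposition 10.** For $V\in\mathfrak D$ outside a measure zero set, $A_V/G$ contains no rational curve.

Case I is a theorem of Pirola on generic Kummer varieties; the proof given here is independent of it. It occupies this section and the next.

To see the mechanism, take $p=2$. A rational curve in $A/\{\pm1\}$ comes from a hyperelliptic curve $C\to A$. Say this happens for all $V\in\mathfrak D$ near a point, and look first at the simplest situation, where $V$ is all of $H^0(K_C)$, so $g=n$. The derivative $B_\xi$ of $V$ in any direction turns out to be a linear functional of the *product* of two differentials in $H^0(K_C^2)$. Since all symmetric forms occur, $\mathrm{Sym}^2V\to H^0(K_C^2)$ must be injective. But on $y^2=\phi(x)$ the differentials are $P(x)\,dx/y$ with $P\in F_{g-1}$, and products lie in a copy of $F_{2g-2}$, of dimension $2n-1$. So $\frac{n(n+1)}2\le2n-1$, false for $n\ge3$.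

In general the genus $g$ is not controlled, $V$ is only a subspace of $F_{g-1}$, and here the argument stops: injectivity of $\mathrm{Sym}^2V\to F_{2g-2}$ is no contradiction. For example $V=\langle1,x,x^3\rangle\subset F_3$ has the six products $1,x,x^2,x^3,x^4,x^6$, which are independent. The way past this point is to use the complementary differentials $W$, which come from the part of $H^1(C)$ not seen by $A$. The functional $B_\xi$ kills $V\cdot W$. So $V\cdot V$ must have full dimension *and* avoid $V\cdot W$, while Lemma 11 below shows that $V\cdot W$ is nearly all of $V\cdot H^0(K_C)$, with codimension bounded independently of $g$. Here and below $V\cdot W$ is the linear span of the products $vw$.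

*Proof of Proposition 10.* Suppose the claim is false. Cover $\mathfrak D$ by countably many $U$ as in Lemma 9, with $\mathcal K=\mathcal A_U/G$. For one of them the second alternative of Lemma 7 (with $Z=\emptyset$) holds: there are an open ball $U'\subset\mathfrak D$ and a holomorphic $F:\mathbb P^1\times U'\to\mathcal K$ over $U'$ with all $F_\tau$ non-constant. We shrink $U'$ when needed, keeping it a ball.

**Step 1: lift $F$ to a family of curves in $\mathcal A$.** We want a smooth family $\mathcal C\to U'$ of curves with $G$-action and an equivariant map $f:\mathcal C\to\mathcal A$ inducing $F$.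

*The locus over the fixed points.* $R=F^{-1}(q(\mathrm{Fix}\,\sigma))$ is closed analytic and proper over $U'$, with finite fibers because $F_\tau$ is non-constant. So it is finite over $U'$. Over a smaller ball only finitely many components of $R$ occur, and those of dimension $<\dim U'$ have closed analytic images of smaller dimension, which we avoid by shrinking. What remains of $R_{\rm red}$ is a branched covering of $U'$. Avoiding the branch locus, we make it a disjoint union of graphs of holomorphic maps $x_i:U'\to\mathbb P^1$ (possibly none). After shrinking again, the graphs have disjoint neighborhoods isomorphic over $U'$ to $\Delta\times U'$ via $s=x-x_i(\tau)$, with the graph as $\{0\}\times U'$.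

*The cover.* Over $(\mathbb P^1\times U')\setminus R$ pull back the étale $G$-cover $\mathcal A\setminus\mathrm{Fix}(\sigma)\to\mathcal K\setminus q(\mathrm{Fix}\,\sigma)$ by $F$. The fundamental group of $\Delta^*\times U'$ is $\mathbb Z$, and $p$ is prime, so over $\Delta^*\times U'$ the cover is either trivial or $(s\mapsto s^p)\times\mathrm{id}$. In both cases it extends over $\Delta\times U'$, with its $G$-action. We obtain a complex manifold $\mathcal C$ with $G$-action and a finite map $\pi:\mathcal C\to\mathbb P^1\times U'=\mathcal C/G$, and $\mathcal C\to U'$ is a smooth proper family of curves $C_\tau$.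

*The map.* Off $\pi^{-1}(R)$ there is by construction an equivariant map $f$ to $\mathcal A$ with $q\circ f=F\circ\pi$. Let $c\in\pi^{-1}(R)$, $F(\pi(c))=q(a)$ with $a\in\mathrm{Fix}(\sigma)$. As $c'\to c$ we have $q(f(c'))\to q(a)$. Since $q$ is proper and $q^{-1}(q(a))=\{a\}$, $f(c')\to a$. So $f$ extends continuously, hence holomorphically by Riemann's extension theorem. It is equivariant and satisfies $q\circ f=F\circ\pi$ everywhere. Each component of $C_\tau$ maps onto $\mathbb P^1$, so $f_\tau$ is non-constant on it.

*$C_\tau$ is connected.* Otherwise $G$ permutes its components transitively, there are $p$ of them, and each maps isomorphically to $\mathbb P^1$ by $\pi$. But a map $\mathbb P^1\to A_\tau$ lifts to the universal cover and is constant, a contradiction.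

From now on fix $\tau\in U'$ satisfying the conclusion of Lemma 8, and write $C=C_\tau$, $V=V_\tau$, $Q_C(\alpha,\beta)=\int_C\alpha\wedge\beta$. Recall that $i\int_C\alpha\wedge\bar\alpha>0$ for a nonzero holomorphic one-form $\alpha$, and $\int_C\alpha\wedge\alpha'=0$ for two holomorphic one-forms.

**Step 2: $f_\tau^*:H\to H^1(C,\mathbb Q)$ is injective.** This makes $V$ a subspace of $H^0(K_C)$. Let $N$ be the kernel. Since $f$ is equivariant, $N$ is $K$-stable; since $f_\tau^*$ preserves types, $N_{\mathbb C}=N^{1,0}\oplus\overline{N^{1,0}}$ with $N^{1,0}=N_{\mathbb C}\cap V$. The form $Q$ is nondegenerate on $N$: if $x=u+\bar w$ with $u,w\in N^{1,0}$ is in the radical, then $0=Q(x,\bar u)=Q(u,\bar u)$ and $0=Q(x,w)=Q(\bar w,w)$, so $u=w=0$ by (5). Let $e$ be the $Q$-orthogonal projection of $H$ onto $N$. It is $K$-linear, as $Q$ is $\zeta_p$-invariant. It preserves $V$: for $v\in V$ write $e(v)=u+\bar w$ as before; then $0=Q(v,w)=Q(e(v),w)=Q(\bar w,w)$, so $w=0$ and $e(v)=u\in V$. By Lemma 8, $e$ is an idempotent of the field $K$, so it is $0$ or $1$. If $e=1$, then $N=H$, all holomorphic one-forms of $A_\tau$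 pull back to forms with zero class, hence to $0$, and $f_\tau$ is constant, which is false. So $N=0$. Since $\tau\mapsto f_\tau^*$ is locally constant (the families are topologically trivial over the ball $U'$), $f^*$ is injective over all of $U'$.

**Step 3: the splitting $H^0(K_C)=V\oplus W$.** Let $\mathbb V=f^*H$ and $\mathbb W=\mathbb V^\perp$ for $Q_C$, both constant over $U'$. As in Step 2, positivity shows that $Q_C$ is nondegenerate on $\mathbb V$ at each point of $U'$ and that the orthogonal projection to $\mathbb V$ preserves types. So $H^1(C_\tau,\mathbb Q)=\mathbb V\oplus\mathbb W$ is a $G$-stable decomposition into sub-variations of Hodge structure. Identify $V$ with $\mathbb V^{1,0}$ by $f^*$, and put $W=\mathbb W^{1,0}$. Then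
$$H^0(C,K_C)=V\oplus W.$$

**Step 4: derivatives are functionals of products, and kill $V\cdot W$.** Let $\xi\in T_\tau U'$ with Kodaira–Spencer class $\kappa_\xi\in H^1(C,T_C)$, let $v,w\in H^0(K_C)$, and let $\tilde v$ be a local holomorphic section of the Hodge bundle extending $v$. By Griffiths (Voisin, *Hodge Theory and Complex Algebraic Geometry I*, §10.2), the image of $\nabla_\xi\tilde v$ in $H^1(C,\mathbb C)/H^0(K_C)=H^1(C,\mathcal O)$ is, up to a universal nonzero constant, the contraction $\kappa_\xi\cdot v$. As $Q_C(H^0(K_C),w)=0$,
$$Q_C(\nabla_\xi\tilde v,w)=\int_C(\kappa_\xi\cdot v)\cup w=:\ell_\xi(vw)\tag{7}$$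
up to that constant. Since $(\kappa_\xi\cdot v)\cup w$ is the product of $\kappa_\xi$ with $vw\in H^0(K_C^2)$ in $H^1(K_C)$, $\ell_\xi$ is a linear functional on $H^0(K_C^2)$. If $v\in V$ and $w\in W$, choose $\tilde v$ in $\mathbb V^{1,0}$. Then $\nabla_\xi\tilde v\in\mathbb V_{\mathbb C}\perp\mathbb W$, so $\ell_\xi(vw)=0$.

**Step 5: on $V\cdot V$ the functional is $B_\xi$ up to a nonzero scalar.** We must compare $Q_C$ with $Q$. Define $\phi\in\mathrm{End}(H)$ by $Q_C(f^*u,f^*u')=Q(\phi u,u')$. Both forms are $G$-invariant, so $Q(\phi\zeta_pu,\zeta_pu')=Q(\phi u,u')=Q(\zeta_p\phi u,\zeta_pu')$ and $\phi$ is $K$-linear. It is constant in $\tau$. For $u,u'\in V$ we have $Q(\phi u,u')=0$ by type, so $\phi u\in V^\perp=V$. By Lemma 8, $\phi\in K$, and $\phi\ne0$ because $Q_C$ is nondegenerate on $\mathbb V$. So $\phi$ acts on $H_\chi$ by the nonzero scalar $\chi(\phi)$ (Case I: on $H_{\mathbb C}$ by the nonzero scalar $\phi\in\mathbb Q$). For $v\in V_\chi$ (Case I: $v\in V$) extend $v$ to a section $\tilde v$ of the bundle with fibers $V_\chi$ (Case I: of the tautological bundle). Then by (7), up to the universal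 constant,
$$\ell_\xi(vv')=Q_C(f^*\nabla_\xi\tilde v,f^*v')=Q(\phi\nabla_\xi\tilde v,v')=\chi(\phi)\,B_\xi(v,v')\qquad(v'\in V).\tag{8}$$
In Case I the scalar is $\phi$. Since $U'$ is open in $\mathfrak D$, $\xi$ runs over all of $T_V\mathfrak D$.

**Step 6: what this says about products.** *Case I.* Consider a relation $\sum v_iv_i'+\sum v_j''w_j=0$ in $H^0(K_C^2)$ with $v_i,v_i',v_j''\in V$ and $w_j\in W$. Applying all $\ell_\xi$ and using Step 4 and (8), we find that every symmetric bilinear form annihilates $\sum v_i\otimes v_i'$, so $\sum v_iv_i'=0$ in $\mathrm{Sym}^2V$. Hence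
$$\mathrm{Sym}^2V\to H^0(K_C^2)\ \text{ is injective and its image meets }V\cdot W\text{ only in }0.\tag{9}$$
*Case II.* Let subscripts $\chi$ and $\bar\chi$ denote the $\sigma^*$-eigenspaces with eigenvalues $\chi(\zeta_p)$ and $\bar\chi(\zeta_p)$. The same argument with relations $\sum v_iv_i'+\sum v_j''w_j=0$, where $v_i,v_j''\in V_\chi$, $v_i'\in V_{\bar\chi}$, $w_j\in W_{\bar\chi}$, uses that the $B_\xi$ give all bilinear forms on $V_\chi\times V_{\bar\chi}$. So for each $\chi$
$$V_\chi\otimes V_{\bar\chi}\to H^0(K_C^2)\ \text{ is injective and its image meets }V_\chi\cdot W_{\bar\chi}\text{ only in }0.\tag{10}$$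

## 7. Products of binary forms, and the contradiction

**Step 7: differentials on $C$ as binary forms.** We translate (9) and (10) into statements about polynomials, using $C/G=\mathbb P^1$. For a character $\chi$ of $G$ the eigensheaf $(\pi_*K_C)_\chi$ on $\mathbb P^1$ is torsion free of rank one, so it is $\mathcal O(m_\chi)$. With a generator $e_\chi$ over $\mathbb A^1$,
$$H^0(K_C)_\chi=\{P(x)e_\chi:\deg P\le m_\chi\}\cong F_{m_\chi}$$
(the space is $0$ if $m_\chi<0$). Since $(Pe_\chi)(P'e_{\bar\chi})=PP'\,e_\chi e_{\bar\chi}$ with $e_\chi e_{\bar\chi}\ne0$, the linear relations among products of $\chi$- and $\bar\chi$-differentials are exactly the linear relations among the products of the corresponding binary forms. In Case I, $H^0(K_C)^G=H^0(K_{\mathbb P^1})=0$, so all of $H^0(K_C)$ is one eigenspace and $H^0(K_C)\cong F_{g-1}$.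

**Lemma 11.** Let $2\le d\le e$, $V\subset F_{d-1}$ with $\dim V\ge2$, and $W\subset F_{e-1}$ of codimension $b$. Then $V\cdot W$ has codimension $\le2b$ in $V\cdot F_{e-1}$. If $d=e$ and $V\cap W=0$, the codimension is $\le2b-1$.

*Proof.* The idea is that two well-chosen elements of $V$ already generate everything. Let $h$ be the greatest common divisor of $V$ and $c=\deg h$. The space $V/h$ has no base points. So take any nonzero $v_1'\in V/h$, and $v_2'\in V/h$ not vanishing at any of the finitely many zeros of $v_1'$. These are coprime of degree $d-1-c$; put $v_i=hv_i'\in V$. Let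
$$\mu:F_{e-1}^2\to F_{d+e-2},\qquad\mu(s_1,s_2)=v_1s_1+v_2s_2.$$
If $v_1's_1=-v_2's_2$, then coprimality gives $s_1=v_2'u$, $s_2=-v_1'u$, so $\ker\mu=\{(v_2'u,-v_1'u):u\in F_{e-d+c}\}$ and
$$\dim\operatorname{im}\mu=2e-(e-d+c+1)=d+e-1-c=\dim hF_{d+e-2-c}.$$
Since $\operatorname{im}\mu\subset V\cdot F_{e-1}\subset hF_{d+e-2-c}$, all three are equal. The subspace $\mu(W^2)\subset V\cdot W$ has codimension
$$(2e-\dim\ker\mu)-\big(2(e-b)-\dim(\ker\mu\cap W^2)\big)=2b-\dim\big(\ker\mu/(\ker\mu\cap W^2)\big)$$
in $\operatorname{im}\mu=V\cdot F_{e-1}$. This is $\le2b$. If $d=e$, then $u=h\in F_c$ gives the element $(v_2,-v_1)$ of $\ker\mu$, which is not in $W^2$ if $V\cap W=0$; so the codimension is $\le2b-1$. $\square$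

**Step 8: contradiction in Case I.** Here $g\ge n\ge3$, $\dim V=n$, $V\cap W=0$, and $W$ has codimension $n$ in $H^0(K_C)\cong F_{g-1}$. Lemma 11 with $d=e=g$, $b=n$ says that $V\cdot W$ has codimension at most $2n-1$ in $V\cdot F_{g-1}$. By (9), $V\cdot V\subset V\cdot F_{g-1}$ has dimension $\frac{n(n+1)}2$ and meets $V\cdot W$ only in $0$. So $\frac{n(n+1)}2\le2n-1$, that is, $(n-1)(n-2)\le0$, contradicting $n\ge3$.

**Step 9: contradiction in Case II.** Choose $\chi$, from a conjugate pair, with $d=\dim H^0(K_C)_\chi\le e=\dim H^0(K_C)_{\bar\chi}$. Then $\dim V_\chi=\dim V_{\bar\chi}=3$, so $d\ge3$, and $W_{\bar\chi}$ has codimension $b=3$ in $H^0(K_C)_{\bar\chi}\cong F_{e-1}$. By Lemma 11, $V_\chi\cdot W_{\bar\chi}$ has codimension at most $6$ in $V_\chi\cdot F_{e-1}$. By (10), $V_\chi\cdot V_{\bar\chi}$ has dimension $9$, lies in the same space, and meets $V_\chi\cdot W_{\bar\chi}$ only in $0$. So $9\le6$, a contradiction. This proves Proposition 10. $\square$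

The size $3$ of the spaces $V_\chi$ is what the last step needs: with $\dim V_\chi=\dim V_{\bar\chi}=s$ the inequality would read $s^2\le2s$, which is false exactly for $s\ge3$.

## 8. The manifolds of Theorems 4 and 5

**Proof of Theorem 5.** Let $p$ be a prime. By Proposition 10 choose $A=A_V$ such that $Z=A/G$ contains no rational curve (for $p=2$ take Case I with $n=3$). $Z$ is projective, being the quotient of a projective variety by a finite group. Let $Z\subset X\subset\mathbb P^N$ be as in Theorem 6 and its proof, for some admissible $M$. A rational curve in $X$ would lie in $Z$, which contains none. So $X$ has no rational curve. By Lemma 3, applied with any eigenvector $v\in T_0A=V^*$ of $\sigma$, $X$ carries entire curves of order $2k/p$ for every $k\ge1$. The numbers $2k/p<2$, for all primes $p$ and all $k<p$, are dense in $(0,2)$. $\square$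

**Proof of Theorem 4.** Take $p=2$, $n=3$ and $Z=A/\{\pm1\}$ as above. The only point beyond Theorem 5 is the dimension count. $Z$ has $2^6=64$ singular points, the images of the fixed points of $-1$, each locally $\mathbb C^3/\{\pm1\}$. There the maximal ideal $\mathfrak m$ of the local ring consists of the even power series of order $\ge2$. An even power series of order $\ge4$ is a sum of quadratic monomials times even series of order $\ge2$, so $\mathfrak m^2$ consists of the even power series of order $\ge4$. Hence $\dim T_zZ=\dim\mathfrak m/\mathfrak m^2=\dim\mathrm{Sym}^2\mathbb C^3=6$ at these points. So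
$$\max_j\{j+n_j\}=\max\{3+3,\ 6+0\}=6,$$
and Theorem 6 gives $X$ of dimension $6$. It has no rational curve, and the curve $f$ of Lemma 3 has order $2/2=1$.

Let $B$ be a non-projective complex torus. $X\times B$ is compact Kähler, and it is not projective, since it contains copies of $B$. A holomorphic map $\mathbb P^1\to X\times B$ has constant $B$-component, because that component lifts to the universal cover of $B$. Its $X$-component is constant because $X$ has no rational curve. So $X\times B$ has no rational curve. For a fixed $b_0\in B$ the curve $z\mapsto(f(z),b_0)$ has order $1$, as one sees with a product metric. $\square$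

These curves are consistent with Proposition 2: as their order is less than $2$, the Albanese map must be constant on them. For the curve in $X\times B$ one sees this directly: $X$ is a smooth complete intersection of dimension $6$, so $H^1(X)=0$, the Albanese map of $X\times B$ is, up to translation, the projection to $B$, and the curve stays over $b_0$.
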